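\title{Finite G-dimension of local homomorphisms is not preserved by composition}

\begin{abstract}
We construct local homomorphisms $R\to S\to T$ of Noetherian local rings such that $S$ is a finite free $R$-module, $S\to T$ is surjective, $T$ is a totally reflexive $S$-module, and the composition $R\to T$ has infinite G-dimension. Hence the composition of two local homomorphisms of finite G-dimension need not have finite G-dimension. The starting point is an explicit $2\times 2$ matrix $d$ over $R$ with $\ker d=\operatorname{im}d$ whose transpose has nonzero homology; tensoring $d$ with its transpose produces a totally acyclic complex over a tensor square of $R$. We also give versions in which both maps are surjective and the rings are Artinian, and we characterize, in terms of periodic complexes, the finite-dimensional local algebras over which this mechanism occurs.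
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings in this paper are commutative and Noetherian.

\subsection*{G-dimension of modules and of homomorphisms}

Let $A$ be a local ring and write $M^*=\operatorname{Hom}_A(M,A)$. A finitely generated $A$-module $M$ is \emph{totally reflexive} if the biduality map $\sigma_M\colon M\to M^{**}$ is an isomorphism and
\[
\operatorname{Ext}^i_A(M,A)=0=\operatorname{Ext}^i_A(M^*,A)\qquad\text{for all } i>0 .
\]
The \emph{G-dimension} $\operatorname{G-dim}_AM$ of a finitely generated module $M$ is the least $n$ for which there is an exact sequence $0\to G_n\to\dots\to G_0\to M\to 0$ with every $G_j$ totally reflexive; it is $\infty$ if there is no such $n$.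

Totally reflexive modules are the modules that behave like free modules under the duality $(-)^*$. Finite free modules are totally reflexive, and so are finite direct sums of totally reflexive modules. In particular $\operatorname{G-dim}_AM\le\operatorname{pd}_AM$. The inequality can be strict: over $A=k[t]/(t^2)$ the residue field $k$ has the infinite minimal free resolution $\cdots\xrightarrow{t}A\xrightarrow{t}A\to k\to 0$, yet it is totally reflexive by Lemma~\ref{lem:truncated} below.

Let $\varphi\colon(R,\mathfrak m)\to(S,\mathfrak n)$ be a local homomorphism of local rings. Since $S$ need not be finitely generated over $R$, one first replaces $R$ by a ring that surjects onto the $\mathfrak n$-adic completion $\widehat S$ and differs from $R$ as mildly as possible. A \emph{Cohen factorization} of the composition $R\to S\to\widehat S$ is a factorization into local homomorphisms $R\to R'\to\widehat S$ such that $R\to R'$ is flat with regular closed fiber $R'/\mathfrak mR'$, the ring $R'$ is complete, and $R'\to\widehat S$ is surjective. Cohen factorizations exist by a theorem of Avramov, Foxby and Herzog. The \emph{G-dimension of $\varphi$}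 is
\[
\operatorname{G-dim}\varphi=\operatorname{G-dim}_{R'}\widehat S-\operatorname{edim}(R'/\mathfrak mR'),
\]
where $\operatorname{edim}$ is the minimal number of generators of the maximal ideal. Iyengar and Sather-Wagstaff proved that this does not depend on the choice of Cohen factorization. The homomorphism $\varphi$ has \emph{finite G-dimension} if this number is finite. If $R$ and $S$ are complete and $\varphi$ is surjective, then $R\xrightarrow{=}R\xrightarrow{\varphi}S$ is a Cohen factorization whose closed fiber is a field, so that
\begin{equation}\label{eq:surjective}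
\operatorname{G-dim}\varphi=\operatorname{G-dim}_RS .
\end{equation}
The following question is posed in \cite{CFH}.

\begin{quote}
\textbf{Question.} Let $\varphi\colon R\to S$ and $\psi\colon S\to T$ be local homomorphisms of local rings, each of finite G-dimension. Must $\psi\varphi\colon R\to T$ have finite G-dimension?
\end{quote}

\subsection*{Which answer to expect}

Several facts suggest a positive answer. The analogue for flat dimension holds: a flat $S$-module $F$ satisfies $\operatorname{Tor}^R_i(-,F)\cong\operatorname{Tor}^R_i(-,S)\otimes_SF$, so a finite flat resolution of $T$ over $S$ gives $\operatorname{fd}_RT\le\operatorname{fd}_RS+\operatorname{fd}_ST$. If $R$ is a field, then $R'$ is its own closed fiber, hence regular, and every local homomorphism out of $R$ has finite G-dimension. Finally, Iyengar and Sather-Wagstaff proved that if $T$ has finite flat dimension over $S$, then $\operatorname{G-dim}(\psi\varphi)$ is finite if and only if $\operatorname{G-dim}\varphi$ is finite.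

The reason for doubt appears when $S$ is a finite free $R$-module. Let $L$ be a finitely generated $S$-module. A resolution of $L$ by finite free $S$-modules is also a resolution by finite free $R$-modules, and the adjunction $\operatorname{Hom}_R(-,R)\cong\operatorname{Hom}_S(-,\operatorname{Hom}_R(S,R))$ gives
\begin{equation}\label{eq:adjunction}
\operatorname{Ext}^i_R(L,R)\cong\operatorname{Ext}^i_S\bigl(L,\operatorname{Hom}_R(S,R)\bigr)\qquad\text{for all } i .
\end{equation}
Total reflexivity over $S$ tests $L$ against $S$, whereas total reflexivity over $R$ tests it against $\operatorname{Hom}_R(S,R)$. When these two $S$-modules are not isomorphic, nothing visibly relates the two tests, and this is where our example lives.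

\subsection*{Results}

Throughout the paper $\Lambda$ is a complete local ring with maximal ideal $\mathfrak m_\Lambda$ and residue field $k$. To answer the question one may take $\Lambda=k$ to be any field.

\begin{theorem}\label{thm:main}
There are local rings $R,S,T$ which are $\Lambda$-algebras, finite free as $\Lambda$-modules, and local homomorphisms $R\xrightarrow{\varphi}S\xrightarrow{\psi}T$ such that
\begin{enumerate}
\item[(1)] $S$ is a finite free $R$-module, and $\operatorname{G-dim}\varphi<\infty$;
\item[(2)] $\psi$ is surjective and $T$ is a totally reflexive $S$-module, so $\operatorname{G-dim}\psi=0$;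
\item[(3)] $\operatorname{Ext}^i_R(T,R)\ne0$ for all $i\ge1$, and $\operatorname{G-dim}(\psi\varphi)=\infty$.
\end{enumerate}
\end{theorem}

The answer to the question is therefore no. The rings $R,S,T$ have residue field $k$ and Krull dimension $\dim\Lambda$ (Lemma~\ref{lem:thick}). Taking for $\Lambda$ a power series ring over a field or the ring of $p$-adic integers, one obtains counterexamples over every residue field, in every Krull dimension, and in mixed characteristic. In the theorem of Iyengar and Sather-Wagstaff quoted above, finite flat dimension of $\psi$ cannot be weakened to finite G-dimension, even when $\varphi$ is finite and flat.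

The same rings give examples in which both maps are surjective.

\begin{theorem}\label{thm:surj}
Let $R,S,T$ be the rings constructed for Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Put $R'=R[[t_1,\dots,t_9]]$. There are surjections $R'\to S\to T$ such that $\operatorname{pd}_{R'}S<\infty$, $\operatorname{G-dim}_ST=0$, and $\operatorname{G-dim}_{R'}T=\infty$.
\item[(b)] Put $\Gamma=R[t_1,\dots,t_9]/(t_1^3,\dots,t_9^3)$. There are surjections $\Gamma\to S\to T$ such that $S$ is totally reflexive over $\Gamma$, $T$ is totally reflexive over $S$, and $\operatorname{G-dim}_\Gamma T=\infty$. For $\Lambda=k$ all these rings are Artinian.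
\end{enumerate}
\end{theorem}

The third result isolates the mechanism. A complex $X$ of finite free modules over a ring $A$ is \emph{acyclic} if it is exact in every degree, \emph{totally acyclic} if both $X$ and $\operatorname{Hom}_A(X,A)$ are acyclic, and \emph{periodic} if there is $\ell\ge1$ with $X_{n+\ell}=X_n$ and $\partial_{n+\ell}=\partial_n$ for all $n$. A \emph{cokernel in $X$} is the cokernel of one of the differentials.

\begin{theorem}\label{thm:periodic}
Let $A$ be a finite-dimensional local $k$-algebra with residue field $k$. The following are equivalent.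
\begin{enumerate}
\item[(i)] For every periodic acyclic complex $X$ of finitely generated free $A$-modules, $\operatorname{Hom}_A(X,A)$ is acyclic.
\item[(ii)] For every finite-dimensional local $k$-algebra $B$ with residue field $k$, every $A\otimes_kB$-module $M$ that is a cokernel in a periodic totally acyclic complex of finitely generated free $A\otimes_kB$-modules is totally reflexive over $A$.
\item[(iii)] The same as \textup{(ii)}, for $B=A$ only.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} has three steps. Section~\ref{sec:tensor} shows how a matrix $d$ over $R$ that is exact while its transpose is not yields a module $M$ that is totally reflexive over $R\otimes_\Lambda R$ but not over $R$. Section~\ref{sec:ring} constructs such a ring and matrix. Section~\ref{sec:homs} turns the module $M$ into a ring $T$ and computes the three G-dimensions. Section~\ref{sec:periodic} proves Theorem~\ref{thm:periodic}.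

\section{Four tools}\label{sec:tools}

The first lemma is our test for infinite G-dimension.

\begin{lemma}\label{lem:ext}
Let $A$ be a local ring and $M$ a finitely generated $A$-module. If $\operatorname{G-dim}_AM=n<\infty$, then $\operatorname{Ext}^i_A(M,A)=0$ for all $i>n$.
\end{lemma}

\begin{proof}
Break $0\to G_n\to\dots\to G_0\to M\to0$ into short exact sequences $0\to K_{j+1}\to G_j\to K_j\to0$ with $K_0=M$ and $K_n=G_n$. Since $\operatorname{Ext}^e_A(G_j,A)=0$ for $e\ge1$, the long exact sequences give $\operatorname{Ext}_A^{e+1}(K_j,A)\cong\operatorname{Ext}^e_A(K_{j+1},A)$ for $e\ge 1$. Hence $\operatorname{Ext}^i_A(M,A)\cong\operatorname{Ext}_A^{i-n}(G_n,A)=0$ for $i>n$.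
\end{proof}

The second lemma is our source of totally reflexive modules.

\begin{lemma}\label{lem:totacyc}
Let $A$ be a local ring and $F$ a totally acyclic complex of finite free $A$-modules. Then every cokernel in $F$ is totally reflexive.
\end{lemma}

\begin{proof}
Let $M=\operatorname{coker}(\partial_{n+1}\colon F_{n+1}\to F_n)$. The truncation $\cdots\to F_{n+1}\to F_n$ is a free resolution of $M$, so for $i>0$ the module $\operatorname{Ext}^i_A(M,A)$ is the cohomology of $F^*$ at $F_{n+i}^*$, which is zero.

Since $F$ is acyclic, $\partial_n$ factors as $F_n\to M\xrightarrow{j}F_{n-1}$ with $0\to M\xrightarrow{j}F_{n-1}\to F_{n-2}$ exact. Dualizing the presentation of $M$ identifies $M^*$ with $\ker\partial_{n+1}^*\subseteq F_n^*$, and under this identification $j^*$ becomes $\partial_n^*$. As $F^*$ is acyclic, the sequence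
\[
F_{n-2}^*\to F_{n-1}^*\xrightarrow{j^*}M^*\to0
\]
is exact. Thus $M^*$ is a cokernel in $F^*$, a complex which is acyclic and has acyclic dual $F^{**}\cong F$. The first paragraph, applied to $F^*$, gives $\operatorname{Ext}^i_A(M^*,A)=0$ for $i>0$.

Dualizing the displayed sequence gives an exact sequence $0\to M^{**}\xrightarrow{j^{**}}F_{n-1}^{**}\to F_{n-2}^{**}$. The biduality maps send $0\to M\to F_{n-1}\to F_{n-2}$ to this sequence, and they are bijective on $F_{n-1}$ and $F_{n-2}$. Hence $\sigma_M$ is bijective.
\end{proof}

The third lemma treats a case in which the two tests compared in \eqref{eq:adjunction} agree. It lets us adjoin nilpotent variables, in order to make maps surjective, without changing total reflexivity.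

\begin{lemma}\label{lem:truncated}
Let $A$ be a ring, let $\Gamma=A[t_1,\dots,t_n]/(t_1^{c_1},\dots,t_n^{c_n})$ with all $c_j\ge1$, and let $L$ be a finitely generated $\Gamma$-module. Then $\operatorname{Ext}^i_\Gamma(L,\Gamma)\cong\operatorname{Ext}^i_A(L,A)$ for all $i$. If $A$ is local, then $L$ is totally reflexive over $\Gamma$ if and only if it is totally reflexive over $A$.
\end{lemma}

\begin{proof}
The monomials $t^a=t_1^{a_1}\cdots t_n^{a_n}$ with $0\le a_j<c_j$ form a basis of $\Gamma$ over $A$. Let $\lambda\colon\Gamma\to A$ take the coefficient of the top monomial $t_1^{c_1-1}\cdots t_n^{c_n-1}$. A product $t^at^b$ is either zero or a basis monomial, and it is the top monomial exactly when $a_j+b_j=c_j-1$ for all $j$. So the pairing $(\gamma,\gamma')\mapsto\lambda(\gamma\gamma')$ has a permutation matrix in the monomial basis, and $\gamma\mapsto\lambda(\gamma\,\cdot\,)$ is an isomorphism of $\Gamma$-modules $\Gamma\cong\operatorname{Hom}_A(\Gamma,A)$. The isomorphisms of Ext modules now follow from \eqref{eq:adjunction}.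

In degree zero the isomorphism $\operatorname{Hom}_\Gamma(L,\Gamma)\cong\operatorname{Hom}_A(L,A)$ is the $\Gamma$-linear map $f\mapsto\lambda f$. So the dual of $L$ is the same $\Gamma$-module over both rings, and the first part applies to it as well: the vanishing conditions over $\Gamma$ and over $A$ are equivalent. Using the isomorphism twice identifies the biduals. The image $f\mapsto f(\eta)$ of $\eta\in L$ in the bidual over $\Gamma$ corresponds to $\lambda f\mapsto\lambda f(\eta)$, which is the image of $\eta$ in the bidual over $A$. Hence one biduality map is bijective if and only if the other is.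
\end{proof}

For $A=k$ the lemma says that every finitely generated module over $k[t_1,\dots,t_n]/(t_1^{c_1},\dots,t_n^{c_n})$ is totally reflexive.

All rings in our construction are of one simple kind. Call a $\Lambda$-algebra $D$ a \emph{thickening of $\Lambda$} if it is finite free as a $\Lambda$-module and $D=\Lambda\cdot 1\oplus I$ with $\Lambda\cdot 1\cong\Lambda$ and $I$ a nilpotent ideal. For $\Lambda=k$ the thickenings are exactly the finite-dimensional local $k$-algebras with residue field $k$.

\begin{lemma}\label{lem:thick}
A thickening of $\Lambda$ is a complete local ring with residue field $k$ and Krull dimension $\dim\Lambda$. Every homomorphism of $\Lambda$-algebras between thickenings is local. If $A$ and $B$ are thickenings, then so are $A\otimes_\Lambda B$ and $A[t_1,\dots,t_n]/(t_1^{c_1},\dots,t_n^{c_n})$.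
\end{lemma}

\begin{proof}
Let $D=\Lambda\oplus I$ with $I^e=0$. Then $D$ is Noetherian, being finite over $\Lambda$. Every prime of $D$ contains $I$ and $D/I\cong\Lambda$, so $D$ is local with maximal ideal $\mathfrak n=\mathfrak m_\Lambda D+I$, residue field $k$ and dimension $\dim\Lambda$. A finite $\Lambda$-module is $\mathfrak m_\Lambda$-adically complete, and $\mathfrak n^e\subseteq\mathfrak m_\Lambda D\subseteq\mathfrak n$, so $D$ is $\mathfrak n$-adically complete. A $\Lambda$-algebra map $D\to D'$ sends $\mathfrak m_\Lambda D$ into $\mathfrak m_\Lambda D'$ and $I$ to nilpotent elements, so it is local. For $A=\Lambda\oplus I$ and $B=\Lambda\oplus J$, the ideal of $A\otimes_\Lambda B$ generated by $I\otimes1$ and $1\otimes J$ is nilpotent and complementary to $\Lambda$; in the truncated polynomial ring the ideal generated by $I$ and the $t_j$ has the same two properties.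
\end{proof}

\section{Tensoring a matrix with its transpose}\label{sec:tensor}

Let $d$ be a square matrix over a ring $A$ with $d^2=0$, acting on column vectors $X=A^a$. It defines the complex $\cdots\xrightarrow{d}X\xrightarrow{d}X\xrightarrow{d}\cdots$ of period $1$, whose dual is the complex defined by the transpose $d^\top$. Suppose that $d$ is \emph{exact}, meaning $\ker d=\operatorname{im}d$. Then $\cdots\xrightarrow{d}X\xrightarrow{d}X$ is a free resolution of $\operatorname{coker}d$, and
\begin{equation}\label{eq:extcoker}
\operatorname{Ext}^i_A(\operatorname{coker}d,A)\cong\ker d^\top/\operatorname{im}d^\top\qquad\text{for all } i\ge1 .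
\end{equation}
If $d^\top$ is not exact, then $\operatorname{coker}d$ has infinite G-dimension over $A$ by Lemma~\ref{lem:ext}. The task is to hide this module inside a module that is totally reflexive over a finite free extension of $A$.

The idea is that a tensor product of two complexes over a field should be acyclic as soon as one factor is, and that its dual is the tensor product of the duals. If $d$ is exact and $d^\top$ is not, then the product of $d$ with $d^\top$ is acyclic because of its first factor, and the dual, which is the product of $d^\top$ with $d$, is acyclic because of its second factor. The usual total complex of two doubly infinite complexes has terms of infinite rank, so we use a version of period $2$ with finite terms.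

Let $A$ and $B$ be thickenings of $\Lambda$ and put $P=A\otimes_\Lambda B$, an $A$-algebra via $\alpha\mapsto\alpha\otimes1$. Let $d$ be an $a\times a$ matrix over $A$ and $\delta$ a $b\times b$ matrix over $B$, both of square zero, acting on $X=A^a$ and $Y=B^b$. On $Z=X\otimes_\Lambda Y\cong P^{ab}$ the $P$-linear maps $D_1=d\otimes1$ and $D_2=1\otimes\delta$ commute and have square zero. The sum $D_1+D_2$ has square $2D_1D_2$, which need not vanish, but the maps $\partial_\pm=D_1\pm D_2$ satisfy $\partial_+\partial_-=\partial_-\partial_+=D_1^2-D_2^2=0$. This gives a complex of period $2$,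
\[
F(d,\delta)\colon\quad\cdots\xrightarrow{\partial_-}Z\xrightarrow{\partial_+}Z\xrightarrow{\partial_-}Z\xrightarrow{\partial_+}\cdots .
\]
In the bases dual to the standard ones, the duals of $D_1$ and $D_2$ are $d^\top\otimes1$ and $1\otimes\delta^\top$. So $\operatorname{Hom}_P(F(d,\delta),P)$ is $F(d^\top,\delta^\top)$ up to reindexing.

\begin{example}\label{ex:toy}
Let $\Lambda=k$, $A=k[\alpha]/(\alpha^2)$, $B=k[\beta]/(\beta^3)$, and take the $1\times1$ matrices $d=\alpha$ and $\delta=\beta^2$. Here $d$ is exact with cokernel $k$, while $\delta$ is not: $\beta$ lies in its kernel but not in its image. We have $Z=P=k[\alpha,\beta]/(\alpha^2,\beta^3)$, of dimension $6$, and $\partial_\pm$ is multiplication by $\alpha\pm\beta^2$. Eliminating $\alpha=\mp\beta^2$ gives $\operatorname{coker}\partial_\pm\cong k[\beta]/(\beta^3)$, of dimension $3$. So the kernels and images of $\partial_+$ and $\partial_-$ all have dimension $3$, and the inclusions $\operatorname{im}\partial_\mp\subseteq\ker\partial_\pm$ are equalities: $F(d,\delta)$ is acyclic although $\delta$ is not exact. On $\operatorname{coker}\partial_+=k[\beta]/(\beta^3)$ the element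 $\alpha$ acts as $-\beta^2$, so as an $A$-module
\[
\operatorname{coker}\partial_+=\langle1,\beta^2\rangle\oplus\langle\beta\rangle\cong A\oplus\operatorname{coker}d .
\]
The pair $1,\delta(1)$ contributes a free summand, and the homology class $\beta$ of $\delta$ contributes a copy of $\operatorname{coker}d$.
\end{example}

The two lemmas below generalize the two observations of the example. Over a base $\Lambda$ that is not a field, tensor products do not preserve kernels, so we require decompositions that are automatic over a field. We call $(X,d)$ \emph{split} if there are $\Lambda$-submodules $C,H$ of $X$ with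
\[
X=C\oplus dC\oplus H,\qquad d|_C \text{ injective},\qquad dH=0 .
\]
The three summands are finite free over $\Lambda$, being direct summands of a finite free module over a local ring. Applying $d$ to $c+dc'+\eta$ gives $dc$, so $\operatorname{im}d=dC$, $\ker d=dC\oplus H$, and $H\cong\ker d/\operatorname{im}d$. We call $(X,d)$ \emph{split exact} if it is split with $H=0$. If $\Lambda=k$, every $(X,d)$ is split: take for $C$ a complement of $\ker d$ in $X$ and for $H$ a complement of $\operatorname{im}d=dC$ in $\ker d$. The same terms apply to $(Y,\delta)$.

\begin{lemma}\label{lem:acyclic}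
If $(X,d)$ or $(Y,\delta)$ is split exact, then $F(d,\delta)$ is acyclic.
\end{lemma}

\begin{proof}
Interchanging the two factors fixes $\partial_+$ and changes $\partial_-$ by a sign, so we may assume $X=C\oplus dC$ with $d\colon C\to dC$ bijective. Put $W=C\otimes_\Lambda Y$. Then $Z=W\oplus(dC\otimes_\Lambda Y)$, the map $D_1\colon W\to dC\otimes_\Lambda Y$ is bijective, and $D_2W\subseteq W$. So every element of $Z$ is uniquely $\zeta_0+D_1\zeta_1$ with $\zeta_0,\zeta_1\in W$, and
\[
\partial_\pm(\zeta_0+D_1\zeta_1)=\pm D_2\zeta_0+D_1(\zeta_0\pm D_2\zeta_1)
\]
is again written in this form. If it vanishes, then $\zeta_0=\mp D_2\zeta_1$ by uniqueness, and $\zeta_0+D_1\zeta_1=(D_1\mp D_2)\zeta_1=\partial_\mp\zeta_1$. Thus $\ker\partial_\pm\subseteq\operatorname{im}\partial_\mp$.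
\end{proof}

\begin{lemma}\label{lem:restrict}
Suppose $(Y,\delta)$ is split, $Y=C'\oplus\delta C'\oplus H$, with $C'\cong\Lambda^g$ and $H\cong\Lambda^h$. Then $\operatorname{coker}\partial_+\cong(\operatorname{coker}d)^h\oplus X^g$ as $A$-modules.
\end{lemma}

\begin{proof}
Choose bases $c_1,\dots,c_g$ of $C'$ and $\eta_1,\dots,\eta_h$ of $H$. The elements $c_i,\delta c_i,\eta_j$ form a basis of $Y$ over $\Lambda$, so the $A$-module $Z$ is the direct sum of the submodules $X\otimes\eta_j$ and $(X\otimes c_i)\oplus(X\otimes\delta c_i)$. Each is stable under $\partial_+$, because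
\[
\partial_+(\xi\otimes\eta_j)=d\xi\otimes\eta_j,\qquad
\partial_+(\xi_0\otimes c_i+\xi_1\otimes\delta c_i)=d\xi_0\otimes c_i+(\xi_0+d\xi_1)\otimes\delta c_i .
\]
A summand of the first kind contributes $\operatorname{coker}d$. On a summand of the second kind $\partial_+$ is the map $\theta(\xi_0,\xi_1)=(d\xi_0,\xi_0+d\xi_1)$ on $X\oplus X$. The surjection $\pi\colon X\oplus X\to X$, $\pi(\xi_0,\xi_1)=\xi_0-d\xi_1$, satisfies $\pi\theta(\xi_0,\xi_1)=d\xi_0-d(\xi_0+d\xi_1)=0$, and every element $(d\xi_1,\xi_1)$ of $\ker\pi$ equals $\theta(\xi_1,0)$. So $\operatorname{coker}\theta\cong X$.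
\end{proof}

In Example~\ref{ex:toy} nothing goes wrong over $A$, since a $1\times1$ matrix is its own transpose. We now take $B=A$ and $\delta=d^\top$, so that the homology of $d^\top$ plays two roles: it produces copies of $\operatorname{coker}d$, and it makes their Ext modules nonzero.

\begin{proposition}\label{prop:key}
Let $A$ be a thickening of $\Lambda$ and $d$ an $a\times a$ matrix over $A$ with $d^2=0$. Assume that $(A^a,d)$ is split exact and that $(A^a,d^\top)$ is split, $A^a=C'\oplus d^\top C'\oplus H$, with $C'\cong\Lambda^g$, $H\cong\Lambda^h$ and $h\ge1$. Let $P=A\otimes_\Lambda A$ and let $M$ be the cokernel of $\partial_+$ in $F(d,d^\top)$. Then: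
\begin{enumerate}
\item[(a)] $F(d,d^\top)$ is totally acyclic of period $2$, and $M$ is totally reflexive over $P$;
\item[(b)] $M\cong(\operatorname{coker}d)^h\oplus A^{ag}$ over $A$, and $M$ is finite free over $\Lambda$;
\item[(c)] $\operatorname{Ext}^i_A(M,A)\neq0$ for all $i\ge1$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:acyclic}, $F(d,d^\top)$ is acyclic because its first factor is split exact, and its dual $F(d^\top,d)$ is acyclic because its second factor is split exact. Lemma~\ref{lem:totacyc} gives (a). The isomorphism in (b) is Lemma~\ref{lem:restrict}. If $A^a=C\oplus dC$, then $\operatorname{coker}d=A^a/dC\cong C$ is free over $\Lambda$, hence so is $M$. By (b) and \eqref{eq:extcoker}, $\operatorname{Ext}^i_A(M,A)\cong(\ker d^\top/\operatorname{im}d^\top)^h\cong H^h\ne0$ for $i\ge1$.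
\end{proof}

\section{An exact matrix whose transpose is not exact}\label{sec:ring}

We need a thickening and a matrix satisfying the hypotheses of Proposition~\ref{prop:key}. Three constraints guide the search; take $\Lambda=k$ for this discussion. The matrix must have size at least $2$. The ring $A$ must not be isomorphic to $\operatorname{Hom}_k(A,k)$ as an $A$-module, since otherwise $\operatorname{Hom}_A(-,A)\cong\operatorname{Hom}_k(-,k)$ by adjunction, and this functor is exact. Finally, suppose $A=k\oplus A_1\oplus A_2$ is graded and $d$ has size $a$ and entries in $A_1$. Then $d$ is exact if and only if $0\to k^a\to A_1^a\to A_2^a\to0$ is exact, which forces $\dim A_2=\dim A_1-1$.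

Let $R=R_0\oplus R_1\oplus R_2$, where $R_0=\Lambda$, $R_1$ is free over $\Lambda$ on $v,x,y,z,w$, and $R_2$ is free on $p,q,r,s$. Define a $\Lambda$-bilinear graded multiplication with unit $1\in R_0$ by $R_1R_2=R_2R_1=R_2R_2=0$ and by the following table on $R_1$:
\[
\begin{array}{c|ccccc}
 &v&x&y&z&w\\ \hline
v&-p&s&q&r&0\\
x&s&0&p&-s&0\\
y&q&p&0&-q&q\\
z&r&-s&-q&-p&r\\
w&0&0&q&r&0
\end{array}
\]
The table is symmetric, so the multiplication is commutative. With $R_+=R_1\oplus R_2$, every product of three elements of $R_+$ vanishes however it is bracketed, so the multiplication is associative and $R_+^3=0$. Thus $R$ is a thickening of $\Lambda$ of rank $10$. It is generated as a $\Lambda$-algebra by $v,x,y,z,w$, because $p=xy$, $q=vy$, $r=vz$, $s=vx$. Let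
\[
d=\begin{pmatrix}v&x\\y&z\end{pmatrix},\qquad d^\top=\begin{pmatrix}v&y\\x&z\end{pmatrix}.
\]
Then
\[
d^2=\begin{pmatrix}v^2+xy&xv+xz\\ yv+yz&xy+z^2\end{pmatrix}=\begin{pmatrix}-p+p&s-s\\ q-q&p-p\end{pmatrix}=0,
\]
and $(d^\top)^2=(d^2)^\top=0$. We write elements of the free module $R^2$ of column vectors as pairs, and $R_j^2$ for its part of degree $j$. For $e\in R_1$ we have $d(e,0)=(ve,ye)$, $d(0,e)=(xe,ze)$, $d^\top(e,0)=(ve,xe)$ and $d^\top(0,e)=(ye,ze)$. The multiplication table gives:
\begin{equation}\label{eq:values}
\begin{array}{c|ccccc}
e&v&x&y&z&w\\ \hline
d(e,0)&(-p,q)&(s,p)&(q,0)&(r,-q)&(0,q)\\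
d(0,e)&(s,r)&(0,-s)&(p,-q)&(-s,-p)&(0,r)\\ \hline
d^\top(e,0)&(-p,s)&(s,0)&(q,p)&(r,-s)&(0,0)\\
d^\top(0,e)&(q,r)&(p,-s)&(0,-q)&(-q,-p)&(q,r)
\end{array}
\end{equation}

The table is designed as follows. On the entries $v,x,y,z$ of $d$, name four products $p,q,r,s$ as above and set $x^2=y^2=0$; the remaining products $v^2,z^2,xz,yz$ are then forced by $d^2=0$. The subring $R^\circ$ spanned by all basis elements except $w$ has rank $4$ in degrees $1$ and $2$, so $d$ cannot be exact over it, and the substitution $x\leftrightarrow y$, $s\leftrightarrow q$ is an automorphism of $R^\circ$ that exchanges $d$ and $d^\top$. The variable $w$ corrects the rank count and breaks the symmetry. The four products $vw,xw,yw,zw$ enter $d$ in the pairs $(vw,yw)$, $(xw,zw)$ and enter $d^\top$ in the pairs $(vw,xw)$, $(yw,zw)$. They are chosen so that the first two pairs supply the vectors that are missing from the image of $d$, while the last two pairs, $(0,0)$ and $(q,r)=d^\top(0,v)$, add nothing to the image of $d^\top$.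

\begin{lemma}\label{lem:matrix}
\begin{enumerate}
\item[(a)] $(R^2,d)$ is split exact.
\item[(b)] $(R^2,d^\top)$ is split, $R^2=C'\oplus d^\top C'\oplus H$, with $C'\cong\Lambda^8$ and $H\cong\Lambda^4$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use that $n$ generators of a free module of rank $n$ form a basis. The modules $R_0^2,R_1^2,R_2^2$ have ranks $2,10,8$.

(a) Consider the eight vectors $(v,0),(x,0),(y,0),(z,0),(w,0),(0,v),(0,x),(0,w)$ and their span $U$. Their images under $d$ generate $R_2^2$: by \eqref{eq:values},
\[
(q,0)=d(y,0),\quad(0,s)=-d(0,x),\quad(0,q)=d(w,0),\quad(0,r)=d(0,w),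
\]
and then $(p,0)=(0,q)-d(v,0)$, $(r,0)=d(z,0)+(0,q)$, $(s,0)=d(0,v)-(0,r)$, $(0,p)=d(x,0)-(s,0)$. So the eight images form a basis of $R_2^2$. The eight vectors together with $d(1,0)=(v,y)$ and $d(0,1)=(x,z)$ generate $R_1^2$, since $(0,y)=(v,y)-(v,0)$ and $(0,z)=(x,z)-(x,0)$; so these ten vectors form a basis of $R_1^2$. Put $C=R_0^2\oplus U$. The ten basis vectors of $C$ and their ten images under $d$ together form a basis of $R^2$. Hence $R^2=C\oplus dC$ and $d$ is injective on $C$.

(b) Consider the six vectors $(x,0),(y,0),(z,0),(0,v),(0,x),(0,y)$ and their span $U'$. Their images under $d^\top$ are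
\[
(s,0),\quad(q,p),\quad(r,-s),\quad(q,r),\quad(p,-s),\quad(0,-q).
\]
Adding or subtracting $(q,0)$ or $(0,s)$ turns the middle four into $(0,p),(r,0),(0,r),(p,0)$. So the six images together with $(q,0)$ and $(0,s)$ form a basis of $R_2^2$. The six vectors together with $d^\top(1,0)=(v,x)$, $d^\top(0,1)=(y,z)$, $(w,0)$ and $(0,w-v)$ form a basis of $R_1^2$, because $(v,0)=(v,x)-(0,x)$, $(0,z)=(y,z)-(y,0)$ and $(0,w)=(0,w-v)+(0,v)$. Put $C'=R_0^2\oplus U'$ and let $H$ be spanned by $(w,0),(0,w-v),(q,0),(0,s)$. The eight basis vectors of $C'$, their eight images, and the four generators of $H$ form a basis of $R^2$. Finally $d^\top H=0$: by \eqref{eq:values}, $d^\top(w,0)=0$ and $d^\top(0,w-v)=(q,r)-(q,r)=0$, and $d^\top$ kills $R_2^2$.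
\end{proof}

\section{The homomorphisms $R\to S\to T$}\label{sec:homs}

Let $R$ and $d$ be as in Section~\ref{sec:ring}, let $P=R\otimes_\Lambda R$ be an $R$-algebra through the first factor, and let $M$ be the cokernel of $\partial_+=d\otimes1+1\otimes d^\top$ on $P^4$. By Lemma~\ref{lem:matrix} and Proposition~\ref{prop:key}, with $a=2$, $g=8$, $h=4$:
\begin{equation}\label{eq:M}
\begin{gathered}
M \text{ is totally reflexive over } P \text{ and finite free over } \Lambda,\\
M\cong(\operatorname{coker}d)^4\oplus R^{16}\text{ over } R,\qquad \operatorname{Ext}^i_R(M,R)\ne0\text{ for all } i\ge1 .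
\end{gathered}
\end{equation}

The question concerns rings, so we convert $M$ into a ring. The \emph{trivial extension} $T=P\ltimes M$ is the $P$-module $P\oplus M$ with product $(\rho,m)(\rho',m')=(\rho\rho',\rho m'+\rho'm)$. The inclusion $P\to T$ is not surjective, so \eqref{eq:surjective} does not apply to it. We therefore adjoin to $P$ one variable of square zero for each generator of $M$, which is harmless by Lemma~\ref{lem:truncated}. Let $m_1,\dots,m_4$ generate $M$ over $P$ and put
\[
S=P[u_1,\dots,u_4]/(u_1^2,\dots,u_4^2).
\]
Let $\varphi\colon R\to P\to S$ be the natural map and let $\psi\colon S\to T$ be the $P$-algebra map with $\psi(u_j)=(0,m_j)$. It is well defined because $(0,m_j)^2=0$, and it is surjective because the $m_j$ generate $M$. The rings $R,P,S$ are thickenings of $\Lambda$ by Lemma~\ref{lem:thick}. So is $T$: it is finite free over $\Lambda$ by \eqref{eq:M}, and if $P=\Lambda\oplus I$ with $I$ nilpotent, then $I\oplus M$ is a nilpotent ideal complementary to $\Lambda$. Hence all these rings are complete and local, and $\varphi$ and $\psi$ are local.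

\subsection*{A Cohen factorization for $\varphi$ and $\psi\varphi$}

As an $R$-algebra, $S$ is generated by the nine elements $1\otimes v$, $1\otimes x$, $1\otimes y$, $1\otimes z$, $1\otimes w$, $u_1,\dots,u_4$, and each has cube zero. Sending $t_1,\dots,t_9$ to them in this order defines a surjection of $R$-algebras $\Gamma=R[t_1,\dots,t_9]/(t_1^3,\dots,t_9^3)\to S$. Let $R'=R[[t_1,\dots,t_9]]$. For $0\le j\le 9$,
\[
R'/(t_1^3,\dots,t_j^3)\cong\bigl(R[t_1,\dots,t_j]/(t_1^3,\dots,t_j^3)\bigr)[[t_{j+1},\dots,t_9]],
\]
and for $j<9$ the element $t_{j+1}^3$ is a nonzerodivisor in this power series ring. So $t_1^3,\dots,t_9^3$ is an $R'$-regular sequence with quotient $\Gamma$, and we have surjections of local rings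
\[
R'\to\Gamma\to S\xrightarrow{\psi}T .
\]
The map $R\to R'$ is local and flat, the ring $R'$ is complete because $R$ is, and the closed fiber $k[[t_1,\dots,t_9]]$ is regular. Since $S$ and $T$ are complete, $R\to R'\to S$ and $R\to R'\to T$ are Cohen factorizations of $\varphi$ and $\psi\varphi$. It remains to compute $\operatorname{G-dim}_{R'}S$ and $\operatorname{G-dim}_{R'}T$.

\begin{lemma}\label{lem:pd}
$\operatorname{pd}_{R'}S\le9$.
\end{lemma}

\begin{proof}
The point is that $R'\to S$ is obtained by base change from a map that does not involve the first tensor factor. Let $Q=\Lambda[[t_1,\dots,t_9]]$ and $B=R[u_1,\dots,u_4]/(u_1^2,\dots,u_4^2)$, and let $Q\to B$ be the surjection sending $t_1,\dots,t_9$ to $v,x,y,z,w,u_1,\dots,u_4$. Since $R$ is finite free over $\Lambda$, we have $R'=R\otimes_\Lambda Q$, and $R'\to S$ is the map $R\otimes_\Lambda Q\to R\otimes_\Lambda B=S$.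

Let $G$ be a minimal free resolution of $B$ over the local ring $Q$. As $Q$ is flat over $\Lambda$, the complex $G$ is a flat resolution of $B$ over $\Lambda$, so $H_i(G\otimes_\Lambda k)=\operatorname{Tor}_i^\Lambda(B,k)=0$ for $i>0$, because $B$ is free over $\Lambda$. Thus $G\otimes_\Lambda k$ is a free resolution of $B\otimes_\Lambda k$ over $Q/\mathfrak m_\Lambda Q=k[[t_1,\dots,t_9]]$, and it is minimal because the matrices of its differentials have entries in the maximal ideal. Over a regular local ring of dimension $9$ minimal free resolutions have length at most $9$. So for $i>9$ we get $G_i\otimes_\Lambda k=0$, and the free module $G_i$ has rank zero. Finally $R\otimes_\Lambda G$ is a resolution of $S$ by finite free $R'$-modules, of length at most $9$.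
\end{proof}

To pass from $R'$ back to $R$ we use Rees' theorem \cite[Lemma 3.1.16]{BH}: if $f$ is a nonzerodivisor of a ring $D$ and $L$ is a $D$-module with $fL=0$, then $\operatorname{Ext}^{i+1}_D(L,D)\cong\operatorname{Ext}^i_{D/(f)}(L,D/(f))$ for all $i\ge0$. The regular sequence $t_1^3,\dots,t_9^3$ annihilates $T$. Applying Rees' theorem nine times, and then Lemma~\ref{lem:truncated} to $\Gamma$ over $R$, we obtain
\begin{equation}\label{eq:rees}
\operatorname{Ext}^{i+9}_{R'}(T,R')\cong\operatorname{Ext}^i_\Gamma(T,\Gamma)\cong\operatorname{Ext}^i_R(T,R)\qquad\text{for all } i\ge0 .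
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) The ring $P$ is finite free over $R$ and $S$ is finite free over $P$. By Lemma~\ref{lem:pd}, $\operatorname{G-dim}_{R'}S\le\operatorname{pd}_{R'}S\le9$, so $\operatorname{G-dim}\varphi$ is finite.

(2) As a $P$-module, $T=P\oplus M$ is totally reflexive by \eqref{eq:M}. Lemma~\ref{lem:truncated}, applied to $S$ over $P$, shows that $T$ is totally reflexive over $S$. By \eqref{eq:surjective}, $\operatorname{G-dim}\psi=\operatorname{G-dim}_ST=0$.

(3) As an $R$-module $T=P\oplus M$, so $\operatorname{Ext}^i_R(T,R)\ne0$ for all $i\ge1$ by \eqref{eq:M}. By \eqref{eq:rees}, $\operatorname{Ext}^j_{R'}(T,R')\neq0$ for all $j\ge10$, and Lemma~\ref{lem:ext} gives $\operatorname{G-dim}_{R'}T=\infty$. As the G-dimension of a homomorphism may be computed from any Cohen factorization, $\operatorname{G-dim}(\psi\varphi)=\infty$.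
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surj}]
The surjections are those constructed above. Part (a) collects Lemma~\ref{lem:pd} and the equalities $\operatorname{G-dim}_ST=0$ and $\operatorname{G-dim}_{R'}T=\infty$ from the previous proof.

For (b), the module $S$ is finite free over $R$, hence totally reflexive over $R$, hence totally reflexive over $\Gamma$ by Lemma~\ref{lem:truncated}. We have seen that $T$ is totally reflexive over $S$. By \eqref{eq:rees} and Theorem~\ref{thm:main}(3), $\operatorname{Ext}^i_\Gamma(T,\Gamma)\ne0$ for all $i\ge1$, so $\operatorname{G-dim}_\Gamma T=\infty$ by Lemma~\ref{lem:ext}. For $\Lambda=k$ the rings $\Gamma,S,T$ are finite-dimensional $k$-algebras, hence Artinian.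
\end{proof}

\begin{remark}
The rings in Theorem~\ref{thm:surj} are complete and the maps are surjective, so by \eqref{eq:surjective} the G-dimensions of modules in that theorem are the G-dimensions of the homomorphisms. In (b), two surjections of G-dimension $0$ compose to a map of infinite G-dimension. Part (a) shows that the order matters in the theorem of Iyengar and Sather-Wagstaff: there the second map has finite flat dimension, in (a) the first one does. That theorem also shows that $T$ has infinite flat dimension over $S$.
\end{remark}

\begin{remark}
Completeness of $\Lambda$ is used only to recognize Cohen factorizations. Freeness over $\Lambda$, of the rings and of the summands in Lemma~\ref{lem:matrix}, is what makes Lemmas~\ref{lem:acyclic}, \ref{lem:restrict} and~\ref{lem:pd} work over a base that is not a field. The ranks over $\Lambda$ of $R,P,S,M,T$ are $10$, $100$, $16\cdot100$, $4\cdot10+16\cdot10=200$ and $300$.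
\end{remark}

\section{Periodic complexes and descent of total reflexivity}\label{sec:periodic}

Theorem~\ref{thm:periodic} says that, for periodic complexes over finite-dimensional algebras, the construction of Section~\ref{sec:tensor} is the only obstruction: total reflexivity descends from $A\otimes_kB$ to $A$ unless $A$ itself carries an acyclic complex with non-acyclic dual. The new ingredient is that a periodic complex can be folded into a single matrix of square zero.

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Take $\Lambda=k$. The algebras $A$ and $B$ in the theorem are thickenings of $k$, so $A\otimes_kB$ is local by Lemma~\ref{lem:thick}.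

(i)$\Rightarrow$(ii). Let $M$ be a cokernel in a periodic totally acyclic complex $F$ of finite free $A\otimes_kB$-modules. As $A\otimes_kB$ is finite free over $A$, the complex $F$ is also a periodic acyclic complex of finite free $A$-modules. By (i), $\operatorname{Hom}_A(F,A)$ is acyclic, so $F$ is totally acyclic over $A$, and $M$ is totally reflexive over $A$ by Lemma~\ref{lem:totacyc}.

(ii)$\Rightarrow$(iii). This is the special case $B=A$.

(iii)$\Rightarrow$(i). Suppose that $X$ is an acyclic complex of finite free $A$-modules of period $\ell$ and that $\operatorname{Hom}_A(X,A)$ is not acyclic. Let $\bar X=\bigoplus_{n\in\mathbb Z/\ell}X_n$ and let $d$ be the endomorphism of $\bar X$ that restricts to $\partial_n\colon X_n\to X_{n-1}$ on $X_n$; periodicity makes this well defined. Then $d^2=0$. Since $d$ is homogeneous for the $\mathbb Z/\ell$-grading, $\ker d/\operatorname{im}d=\bigoplus_{n\in\mathbb Z/\ell}H_n(X)=0$. Choose a basis $\bar X\cong A^a$ and regard $d$ as a matrix. In the dual basis $d^\top$ is the folding of $\operatorname{Hom}_A(X,A)$, so $\ker d^\top/\operatorname{im}d^\top$ is the sum of the cohomology modules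 of $\operatorname{Hom}_A(X,A)$ over one period, which is nonzero.

Over the field $k$ both matrices are split, so $(A^a,d)$ is split exact and $(A^a,d^\top)$ is split with $h=\dim_k(\ker d^\top/\operatorname{im}d^\top)\ge1$. Proposition~\ref{prop:key} provides a cokernel $M$ in a totally acyclic complex of period $2$ over $A\otimes_kA$ with $\operatorname{Ext}^i_A(M,A)\ne0$ for all $i\ge1$. This $M$ is not totally reflexive over $A$, and in fact $\operatorname{G-dim}_AM=\infty$ by Lemma~\ref{lem:ext}. So (iii) fails.
\end{proof}

Both alternatives occur. Condition (i) holds whenever $A\cong\operatorname{Hom}_k(A,k)$ as $A$-modules, as noted at the start of Section~\ref{sec:ring}; by the proof of Lemma~\ref{lem:truncated} this covers the algebras $k[t_1,\dots,t_n]/(t_1^{c_1},\dots,t_n^{c_n})$. By Lemma~\ref{lem:matrix}, the ring $R$ of Section~\ref{sec:ring} with $\Lambda=k$ violates (i) for every field $k$, through the complex of period $1$ defined by $d$.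

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{CFH}
Lars Winther Christensen, Hans-Bj{\o}rn Foxby, and Henrik Holm, \emph{Beyond Totally Reflexive Modules and Back}, arXiv:0812.3807 (2008).

\end{thebibliography}
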